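\title{A rigid $F_\sigma$ ideal on $\omega$ from random set systems}

\begin{abstract}
An ideal $\mathcal{I}$ on $\omega$ satisfies condition $(C1)$ if the restrictions $\mathcal{I}|A$ and $\mathcal{I}|B$ are isomorphic only when $A\triangle B\in\mathcal{I}$. Maximal ideals have this property. We show that there is an $F_\sigma$ ideal, and also an $F_\sigma$ P-ideal, with this property; in particular there are Borel and analytic examples. Our ideals are rigid in a stronger sense: every partial injection under which preimages of sets in $\mathcal{I}$ lie in $\mathcal{I}$ is the identity modulo $\mathcal{I}$. They are built from covering numbers of finite random set systems. No ideal on $\omega$ is $G_\delta$, so the class $F_\sigma$ cannot be lowered.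
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\omega=\{0,1,2,\ldots\}$ and let $X$ be a countable set. An \emph{ideal} on $X$ is a family $\mathcal{I}\subseteq\mathcal{P}(X)$ that is closed under finite unions and under taking subsets, contains all finite subsets of $X$, and does not contain $X$. An ideal is a notion of smallness: we call the members of $\mathcal{I}$ \emph{small} and the other subsets of $X$ \emph{positive}. For $Y\subseteq X$ the \emph{restriction} of $\mathcal{I}$ to $Y$ is
\[
\mathcal{I}|Y=\{A\cap Y: A\in\mathcal{I}\}=\{A\subseteq Y: A\in\mathcal{I}\}.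
\]
It is an ideal on $Y$ when $Y$ is positive, and it equals $\mathcal{P}(Y)$ when $Y$ is small. For a map $g\colon B\to X$ and $Z\subseteq X$ we write $g^{-1}[Z]=\{b\in B: g(b)\in Z\}$. An ideal $\mathcal{I}$ on $X$ and an ideal $\mathcal{J}$ on $Y$ are \emph{isomorphic}, $\mathcal{I}\cong\mathcal{J}$, if there is a bijection $f\colon Y\to X$ such that $Z\in\mathcal{I}\iff f^{-1}[Z]\in\mathcal{J}$ for all $Z\subseteq X$. We use the same definition for restrictions to small sets. Thus $\mathcal{I}|A\cong\mathcal{I}|B$ means that there is a bijection $f\colon B\to A$ with
\[
Z\in\mathcal{I}\iff f^{-1}[Z]\in\mathcal{I}\qquad\text{for all } Z\subseteq A ,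
\]
and we call such an $f$ an isomorphism between $\mathcal{I}|A$ and $\mathcal{I}|B$.

From the point of view of $\mathcal{I}$, two sets $A,B$ with $A\triangle B\in\mathcal{I}$ are the same set. The condition studied here says that the isomorphism type of $\mathcal{I}|A$ already determines $A$ in this sense.

\begin{definition}
An ideal $\mathcal{I}$ on $X$ satisfies \emph{condition $(C1)$} if for all $A,B\subseteq X$,
\[
\mathcal{I}|A\cong\mathcal{I}|B\quad\text{implies}\quad A\triangle B\in\mathcal{I}.
\]
\end{definition}

We identify $\mathcal{P}(X)$ with $2^X$ through characteristic functions and give it the product topology; a basic open set prescribes $A\cap K$ for a finite set $K\subseteq X$. An ideal is then a subset of a Cantor space, and it may be $F_\sigma$ (a countable union of closed sets), $G_\delta$ (a countable intersection of open sets), Borel, or analytic (a continuous image of a Borel subset of a Polish space). Every $F_\sigma$ set is Borel and every Borel set is analytic. A bijection between $X$ and $\omega$ induces a homeomorphism of the power sets and preserves every notion in this paper, so we are free to build ideals on any countably infinite set.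

\begin{example}[maximal ideals]\label{ex:maximal}
An ideal $\mathcal{I}$ on $\omega$ is \emph{maximal} if for every $A\subseteq\omega$ either $A\in\mathcal{I}$ or $\omega\setminus A\in\mathcal{I}$. Such an ideal has no two disjoint positive sets. If $A\triangle B$ is positive, then $A\cap B$ is small and exactly one of $A\setminus B$, $B\setminus A$ is positive. So one of $A,B$ is small and the other is positive, and no isomorphism exists. Hence maximal ideals satisfy $(C1)$, for the cheap reason that modulo $\mathcal{I}$ there are only two sets. A maximal ideal is never analytic. Indeed, analytic sets have the Baire property, and a subset of $2^\omega$ with the Baire property that is invariant under finite changes is meager or comeager. The homeomorphism $A\mapsto\omega\setminus A$ maps a maximal ideal onto its complement, so an analytic maximal ideal and its complement would be both meager or both comeager, against the Baire category theorem.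
\end{example}

Two further examples are known. If $\mathcal{I},\mathcal{J}$ are non-isomorphic maximal ideals, then
\[
\mathcal{I}\oplus\mathcal{J}=\{A\subseteq\{0,1\}\times\omega: \{n:(0,n)\in A\}\in\mathcal{I},\ \{n:(1,n)\in A\}\in\mathcal{J}\}
\]
satisfies $(C1)$. If $(\mathcal{J}_i)_{i\in\omega}$ are pairwise non-isomorphic maximal ideals, then $(C1)$ holds for their Fubini sum over the ideal of finite sets, which consists of all $A\subseteq\omega\times\omega$ such that $\{x:(i,x)\in A\}\in\mathcal{J}_i$ for all but finitely many $i$. Both are assembled from maximal ideals. The ideals that one writes down by a formula behave differently.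

\begin{example}[summable ideals and density zero]\label{ex:summable}
Let $w\colon\omega\to[0,\infty)$ with $\sum_n w(n)=\infty$ and let $\mathcal{I}_w=\{A:\sum_{n\in A}w(n)<\infty\}$. Then $\mathcal{I}_w$ does not satisfy $(C1)$. If $w(n)\not\to0$, there is an infinite set $Y$ on which $w$ is bounded away from $0$; the small subsets of $Y$ are the finite ones, so two disjoint infinite halves of $Y$ have isomorphic restrictions. If $w(n)\to 0$, list the points of positive weight as $x_0,x_1,\ldots$ with $w(x_0)\ge w(x_1)\ge\cdots$. Then $\sum_k\bigl(w(x_{2k})-w(x_{2k+1})\bigr)\le w(x_0)$, so for every $K\subseteq\omega$ the sums $\sum_{k\in K}w(x_{2k})$ and $\sum_{k\in K}w(x_{2k+1})$ converge or diverge together. The map $x_{2k}\mapsto x_{2k+1}$ is therefore an isomorphism between the restrictions to two disjoint sets whose union is positive. The ideal of sets of asymptotic density zero fails $(C1)$ as well: the map $2k\mapsto 2k+1$ changes $|A\cap[0,n)|$ by at most $1$.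
\end{example}

These examples suggest that $(C1)$ needs maximal ideals: whenever smallness is computed from weights or from counting, points of nearly equal status can be paired and exchanged. Kwela and Tryba \cite{KT} posed the problem whether there is a ``nice'', for instance Borel or analytic, ideal that satisfies $(C1)$. The answer is yes in both cases.

\begin{theorem}\label{thm:A}
There is an $F_\sigma$ ideal on $\omega$ satisfying $(C1)$.
\end{theorem}

The construction gives more. Recall that $\mathcal{I}$ is a \emph{P-ideal} if for every sequence $A_0,A_1,\ldots$ of members of $\mathcal{I}$ there is $A\in\mathcal{I}$ with $A_j\setminus A$ finite for all $j$.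

\begin{theorem}\label{thm:B}
There is an $F_\sigma$ ideal $\mathcal{I}$ on $\omega$, and there is also an $F_\sigma$ P-ideal $\mathcal{I}$ on $\omega$, with the following properties.
\begin{enumerate}
\item[(1)] If $B\subseteq\omega$ and $g\colon B\to\omega$ is an injection with $g^{-1}[Z]\in\mathcal{I}$ for all $Z\in\mathcal{I}$, then $\{b\in B: g(b)\ne b\}\in\mathcal{I}$.
\item[(2)] For $A,B\notin\mathcal{I}$ we have $\mathcal{I}|A\cong\mathcal{I}|B$ if and only if $A\triangle B\in\mathcal{I}$. Moreover, there is an injection $g\colon B\to A$ with $g^{-1}[Z]\in\mathcal{I}$ for all $Z\in\mathcal{I}|A$ if and only if $B\setminus A\in\mathcal{I}$.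
\item[(3)] There are $2^{\aleph_0}$ restrictions of $\mathcal{I}$ to positive sets, each again $F_\sigma$ (and a P-ideal in the second case) and satisfying $(C1)$, such that no restriction of one of them to a positive set is isomorphic to a restriction of another to a positive set.
\end{enumerate}
\end{theorem}

Property (1) assumes only one of the two implications in the definition of an isomorphism, and it concludes that $g$ is the identity modulo $\mathcal{I}$. The class $F_\sigma$ is optimal, because no ideal on $\omega$ is $G_\delta$ (Proposition~\ref{prop:Gdelta}). All proofs are in ZFC.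

Section~\ref{sec:rigid} shows that property (1) implies $(C1)$ and property (2) for every ideal, and that it suffices to control injections that move a set completely off itself. Section~\ref{sec:finite} contains the core of the proof, a finite set system in which no large set can be moved off itself without distortion. Sections~\ref{sec:ideals} and~\ref{sec:proof} glue rapidly growing systems of this kind into ideals and prove the theorems.

\section{Condition $(C1)$ as rigidity}\label{sec:rigid}

Throughout this section $\mathcal{I}$ is an ideal on a countably infinite set $X$. Condition $(C1)$ speaks about pairs of sets. It is easier to work with the maps.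

\begin{definition}
Let $B\subseteq X$ and let $g\colon B\to X$ be an injection. Put $D_g=\{b\in B: g(b)\ne b\}$. We call $g$ \emph{nonsingular} if $g^{-1}[Z]\in\mathcal{I}$ for every $Z\in\mathcal{I}$. We call $\mathcal{I}$ \emph{rigid} if $D_g\in\mathcal{I}$ for every nonsingular injection $g$.
\end{definition}

Rigidity is property (1) of Theorem~\ref{thm:B}. A restriction of a nonsingular injection to a subset of its domain is nonsingular. If $g$ maps into $A$, then $g^{-1}[Z]=g^{-1}[Z\cap A]$, so it suffices to test the sets $Z\in\mathcal{I}|A$; in particular every isomorphism between two restrictions of $\mathcal{I}$ is nonsingular.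

A map without fixed points can still have a domain that overlaps its range in a complicated way. The next lemma removes the overlap at the price of cutting the domain into three pieces, which an ideal does not notice.

\begin{lemma}\label{lem:colors}
Let $B\subseteq X$ and let $g\colon B\to X$ be an injection. Then $D_g=D_0\cup D_1\cup D_2$ with $g[D_i]\cap D_i=\emptyset$ for $i=0,1,2$.
\end{lemma}

\begin{proof}
Consider the graph on $X$ with the edges $\{b,g(b)\}$, $b\in D_g$. It has no loops. A vertex $x$ is adjacent at most to $g(x)$ and to the unique preimage of $x$, so it has at most two neighbors. Enumerate $X$ and give each vertex in turn one of the colors $0,1,2$ that is not yet used by a neighbor. Let $D_i$ be the set of points of $D_g$ of color $i$. For $b\in D_i$ the point $g(b)$ is a neighbor of $b$, so its color is not $i$ and $g(b)\notin D_i$.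
\end{proof}

\begin{proposition}\label{prop:equiv}
The following are equivalent.
\begin{enumerate}
\item[(i)] $\mathcal{I}$ satisfies $(C1)$.
\item[(ii)] If $A\cap B=\emptyset$ and $\mathcal{I}|A\cong\mathcal{I}|B$, then $A,B\in\mathcal{I}$.
\item[(iii)] $D_f\in\mathcal{I}$ for every isomorphism $f$ between two restrictions of $\mathcal{I}$.
\end{enumerate}
In particular, every rigid ideal satisfies $(C1)$.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). For disjoint sets, $A\triangle B=A\cup B$.

(ii)$\Rightarrow$(iii). Write $D_f=D_0\cup D_1\cup D_2$ as in Lemma~\ref{lem:colors}. The restriction of $f$ to $D_i$ is an isomorphism between $\mathcal{I}|f[D_i]$ and $\mathcal{I}|D_i$, and the two sets are disjoint. So each $D_i$ is small.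

(iii)$\Rightarrow$(i). Let $f\colon B\to A$ be an isomorphism between $\mathcal{I}|A$ and $\mathcal{I}|B$, and let $D=D_f\in\mathcal{I}$. Since $f^{-1}[f[D]]=D$ is small and $f$ is an isomorphism, $f[D]$ is small. If $b\in B\setminus A$, then $f(b)\in A$ gives $f(b)\ne b$, so $b\in D$. If $a\in A\setminus B$, then $a=f(b)$ for some $b\in B$, and $b\neq a$ because $a\notin B$, so $a\in f[D]$. Hence $A\triangle B\subseteq D\cup f[D]\in\mathcal{I}$.

A rigid ideal satisfies (iii), since isomorphisms are nonsingular.
\end{proof}

So a condition like rigidity is forced on us: an ideal with $(C1)$ has no isomorphisms between restrictions other than small modifications of identity maps. Property (2) of Theorem~\ref{thm:B} is also a formal consequence of rigidity.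

\begin{proposition}\label{prop:two}
Let $\mathcal{I}$ be rigid and let $A,B\subseteq X$ be positive. Then $\mathcal{I}|A\cong\mathcal{I}|B$ if and only if $A\triangle B\in\mathcal{I}$, and there is a nonsingular injection $g\colon B\to A$ if and only if $B\setminus A\in\mathcal{I}$.
\end{proposition}

\begin{proof}
The forward implications come from rigidity. The first one is $(C1)$, which holds by Proposition~\ref{prop:equiv}. For the second, if $g\colon B\to A$ is a nonsingular injection, then $B\setminus A\subseteq D_g\in\mathcal{I}$.

For the converse implications we want to use the identity on $A\cap B$, but the remaining parts $B\setminus A$ and $A\setminus B$ may have different cardinalities. An infinite small set absorbs the difference. Such sets exist everywhere: every infinite $W\subseteq X$ contains an infinite small set. Otherwise the small subsets of $W$ would be exactly the finite ones, and two disjoint infinite halves of $W$ would be positive sets with isomorphic restrictions, against Proposition~\ref{prop:equiv}(ii).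

Let $A\triangle B\in\mathcal{I}$. Since $A\subseteq(A\cap B)\cup(A\triangle B)$, the set $A\cap B$ is positive, hence infinite, and it contains an infinite small set $Y$. Let $f\colon B\to A$ be the identity on $(A\cap B)\setminus Y$ and any bijection from $(B\setminus A)\cup Y$ onto $(A\setminus B)\cup Y$; both sets are countably infinite. For $Z\subseteq A$ we have $Z\triangle f^{-1}[Z]\subseteq(A\triangle B)\cup Y\in\mathcal{I}$, so $Z$ is small if and only if $f^{-1}[Z]$ is small.

Let $B\setminus A\in\mathcal{I}$. Choose an infinite small set $Y\subseteq A$. Let $g$ be the identity on $(A\cap B)\setminus Y$ and any injection of $(B\setminus A)\cup(B\cap Y)$ into $Y$. Then $g\colon B\to A$ is injective, and $g^{-1}[Z]\subseteq Z\cup(B\setminus A)\cup Y$ is small for every small $Z$.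
\end{proof}

The converse implications need positive sets: two finite sets of different sizes have a small symmetric difference, but there is no bijection between them.

\section{Covering numbers of random set systems}\label{sec:finite}

By Lemma~\ref{lem:colors}, an ideal is rigid as soon as for every positive set $B$ and every injection $g\colon B\to X$ with $g[B]\cap B=\emptyset$ there is a small set $Z$ whose preimage is positive. We look for such an ideal among those defined block by block. Let $X$ be a disjoint union of finite blocks $P_0,P_1,\ldots$, let each block carry a monotone subadditive notion of size, and call $A$ small if the sizes of the traces $A\cap P_n$ are bounded. An ideal of this form is $F_\sigma$. An injection sends a point to an earlier block, to a later block, or to its own block. In the first two cases at most $\sum_{i<n}|P_i|$ points of $P_n$ are involved, as sources or as targets, so these moves are harmless if every subset of $P_n$ with so few points has size at most $1$. The sizes of the blocks themselves must be unbounded. What remains is a finite problem: inside one block, a large set must not be movable off itself.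

The notion of size that we use is determined by the sets of size at most $1$. Let $P$ be a finite set and let $\mathcal{F}\subseteq\mathcal{P}(P)$ satisfy $\bigcup\mathcal{F}=P$. For $A\subseteq P$ let $\mathrm{cov}(A)$ be the least number of members of $\mathcal{F}$ whose union contains $A$; thus $\mathrm{cov}(\emptyset)=0$. A cover of $A$ covers every subset of $A$, and covers of $A$ and $A'$ together cover $A\cup A'$, so $\mathrm{cov}$ is monotone and subadditive. Also $\mathrm{cov}(A)\le|A|$. Among the monotone subadditive functions that are at most $1$ on $\mathcal{F}$ and vanish at $\emptyset$, the function $\mathrm{cov}$ is the largest, which gives preimages the best chance to be large.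

\begin{lemma}\label{lem:finite}
For every integer $k\ge1$ there are an integer $d\ge k$, a finite set $P$ and a family $\mathcal{F}\subseteq\mathcal{P}(P)$ such that:
\begin{enumerate}
\item[(a)] every $A\subseteq P$ with $|A|\le d$ is contained in a single member of $\mathcal{F}$;
\item[(b)] $\mathrm{cov}(P)>k$;
\item[(c)] if $B\subseteq P$ and $g\colon B\to P$ is an injection with $g[B]\cap B=\emptyset$, then there is $F\in\mathcal{F}$ with $\mathrm{cov}(B)\le 3\,\mathrm{cov}(g^{-1}[F])+1$.
\end{enumerate}
\end{lemma}

By (a) the family covers $P$, so $\mathrm{cov}$ is defined in (b) and (c). Property (c) says that a single member of $\mathcal{F}$, a set of covering number at most $1$, pulls back to a set whose covering number is about a third of that of $B$. The hypothesis $g[B]\cap B=\emptyset$ cannot be dropped: for the identity map of $P$ every preimage $g^{-1}[F]=F$ has covering number at most $1$, while $\mathrm{cov}(P)>4$ when $k\geq 4$.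

\begin{example}\label{ex:symmetric}
Let $\mathcal{F}$ consist of all $d$-element subsets of $P$, so that $\mathrm{cov}(A)=\lceil|A|/d\rceil$. Then (a) holds, and (b) holds if $|P|>kd$. But (c) fails as soon as $|P|\ge 8d+2$: take $|B|=4d+1$ and any injection $g\colon B\to P\setminus B$. Then $\mathrm{cov}(B)=5$, while every $g^{-1}[F]$ has at most $d$ points and so has covering number at most $1$. The family must contain all small sets, by (a), and yet be far from invariant under permutations.
\end{example}

In a random family the traces on $B$ and on the disjoint set $g[B]$ are independent. The preimages $g^{-1}[F]$ therefore form a second random family on $B$ that has nothing to do with the first one, and a member of the second family is unlikely to be covered by few members of the first.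

\subsection*{The first case}
Let $|P|=N=2^d$ and let $F_1,\ldots,F_M$ be $M=N^2=2^{2d}$ random subsets of $P$, each point being put into each $F_i$ independently with probability $1/2$. Suppose that (a) holds. Fix $g$, suppose $\mathrm{cov}(B)\ge5$, and ask how likely it is that every preimage $g^{-1}[F_i]$ lies in a single $F_j$; this is the first way in which (c) can fail. The inclusion $g^{-1}[F_i]\subseteq F_j$ means that $F_i$ misses the set $g[B\setminus F_j]$. Now $\mathrm{cov}(B\setminus F_j)\ge 4$, so by (a) the set $B\setminus F_j$ has more than $3d$ points. Reveal first the traces of all $F_j$ on $B$. This fixes the $M$ sets $g[B\setminus F_j]$ and reveals nothing about $F_i\cap g[B]$. So $F_i$ misses one of these sets with probability at most $M2^{-3d}=2^{-d}\le\frac12$. All $M$ sets $F_i$ must do so, independently, which has probability at most $2^{-M}=2^{-N^2}$. This beats the number of maps $g$, which is at most $(N+1)^N$.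

The computation explains the parameters. The family must be large, since (a) needs $M$ well above $2^d$ and the union over all $g$ needs $M$ well above $N\log N$. The family must be small, since the union over $j$ needs $M$ below $2^{3d}$, and (b) needs $\log M$ well below $N$. The choice $N=2^d$, $M=2^{2d}$ meets all four demands. It also explains the constant $3$. If $m$ sets are allowed in the cover of $g^{-1}[F_i]$, there are $M^m=2^{2md}$ covers to consider. To beat this number the uncovered part of $B$ should have $(2m+1)d$ points, which (a) guarantees when its covering number is $2m+2$. Adding the $m$ sets of the cover, we need $\mathrm{cov}(B)\ge 3m+2$.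

\begin{proof}[Proof of Lemma~\ref{lem:finite}]
Fix $k$. Let $d\ge k$, $N=2^d$, $M=N^2=2^{2d}$ and $|P|=N$. Let $F_1,\ldots,F_M$ be random subsets of $P$ such that the $NM$ events ``$x\in F_i$'' are independent and have probability $1/2$, and let $\mathcal{F}=\{F_1,\ldots,F_M\}$. We bound the probabilities of three bad events: that (a) fails; that $P$ is the union of at most $k$ of the sets $F_j$; and that (a) holds but (c) fails. If none of them occurs, then (a), (b) and (c) hold. So it suffices to show that each of the three probabilities tends to $0$ as $d\to\infty$.

\emph{First event.} Since $d\le N$, every set of at most $d$ points lies in a set of exactly $d$ points, so only those matter. A fixed $d$-element set is contained in a given $F_i$ with probability $2^{-d}$, so it is contained in none with probability $(1-2^{-d})^M\le e^{-M2^{-d}}=e^{-2^d}$. There are at most $N^d=2^{d^2}$ such sets. The first event has probability at most $2^{d^2}e^{-2^d}$, and this tends to $0$ because $d^2\ln 2-2^d\to-\infty$.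

\emph{Second event.} If $P$ is the union of at most $k$ of the sets $F_j$, then, adding indices, we find exactly $k$ distinct indices $j_1,\ldots,j_k$ with $F_{j_1}\cup\dots\cup F_{j_k}=P$; this is possible since $M\ge k$. For fixed distinct indices each point is missed by all $k$ sets with probability $2^{-k}$, independently of the other points, so they cover $P$ with probability $(1-2^{-k})^N\le e^{-2^{d-k}}$. The second event has probability at most $M^ke^{-2^{d-k}}=2^{2dk}e^{-2^{d-k}}$, and this tends to $0$ because $k$ is fixed.

\emph{Third event.} For an injection $g\colon B\to P$ with $g[B]\cap B=\emptyset$ and an integer $m\geq 1$, let $E_{g,m}$ be the event that (a) holds, $\mathrm{cov}(B)\ge3m+2$, and $\mathrm{cov}(g^{-1}[F_i])\le m$ for all $i\le M$. Suppose that (a) holds and (c) fails for $g$, and let $m=\max_i\mathrm{cov}(g^{-1}[F_i])$. Then $\mathrm{cov}(B)\ge 3m+2$. In particular $B\neq\emptyset$; since the $F_i$ cover $g[B]$, some preimage is nonempty and $m\ge1$. Also $m\le|B|\le N$. So the third event is contained in the union of the events $E_{g,m}$ with $1\le m\le N$. A map $g$ assigns to each point of $P$ a value in $P$ or no value, so there are at most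 $(N+1)^N$ maps. We claim that
\begin{equation}\label{eq:claim}
\Pr(E_{g,m})\le 2^{-M}\qquad\text{for all } g \text{ and } m .
\end{equation}
Then the third event has probability at most $N(N+1)^N2^{-N^2}\le 2^{\,d+N(d+1)-N^2}$, which tends to $0$ because $N=2^d$.

Fix $g$ and $m$. For an $m$-tuple $J=(j_1,\ldots,j_m)$ of indices, repetitions allowed, put
\[
F_J=F_{j_1}\cup\dots\cup F_{j_m},\qquad U_J=B\setminus F_J .
\]
We want to condition on the traces $F_j\cap B$. Property (a) depends on the whole family, also on the part outside $B$ that has to stay random, so we cannot assume it while conditioning. We therefore extract from $E_{g,m}$ two consequences that separate $B$ from $g[B]$: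
\begin{align*}
H&:\quad |U_J|\ge(2m+1)d\ \text{ for every } J,\\
G_i&:\quad F_i\cap g[U_J]=\emptyset\ \text{ for some } J\qquad(i\le M).
\end{align*}
Suppose $E_{g,m}$ occurs. For every $J$, subadditivity gives $3m+2\le\mathrm{cov}(B)\le m+\mathrm{cov}(U_J)$, so $\mathrm{cov}(U_J)\ge 2m+2$. A set of at most $(2m+1)d$ points is a union of $2m+1$ sets of at most $d$ points each, so by (a) its covering number is at most $2m+1$. Hence $H$ occurs. For every $i$, the set $g^{-1}[F_i]$ is covered by at most $m$ members of $\mathcal{F}$, so $g^{-1}[F_i]\subseteq F_J$ for some $m$-tuple $J$. Then no point of $U_J$ is mapped into $F_i$, and $G_i$ occurs. Thus $E_{g,m}\subseteq H\cap G_1\cap\dots\cap G_M$.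

The sets $U_J$, and with them the event $H$, are determined by the sequence of traces $T=(F_j\cap B)_{j\le M}$. Let $\tau$ be a value of $T$ for which $H$ holds, and condition on $T=\tau$. The sets $g[U_J]\subseteq g[B]$ are now fixed, and $|g[U_J]|=|U_J|\ge(2m+1)d$ because $g$ is injective. Since $g[B]\cap B=\emptyset$, the sets $F_i\cap g[B]$, $i\le M$, are still independent uniformly random subsets of $g[B]$, and $G_i$ depends only on the $i$-th of them. So the events $G_i$ are conditionally independent, and
\[
\Pr(G_i\mid T=\tau)\le\sum_J2^{-|U_J|}\le M^m2^{-(2m+1)d}=2^{2md-(2m+1)d}=2^{-d}\le\tfrac12 .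
\]
Therefore $\Pr(G_1\cap\dots\cap G_M\mid T=\tau)\le2^{-M}$ for every such $\tau$. Averaging over $\tau$ gives \eqref{eq:claim}.
\end{proof}

\section{The ideals}\label{sec:ideals}

Using Lemma~\ref{lem:finite}, choose recursively pairwise disjoint finite sets $P_n$, families $\mathcal{F}_n\subseteq\mathcal{P}(P_n)$ and integers $d_n$, for $n\in\omega$, that satisfy (a)--(c) with $k=2^n+\sum_{i<n}|P_i|$. Write $\mathrm{cov}_n$ for the covering number with respect to $\mathcal{F}_n$. Since $d_n\ge k$ and $\mathrm{cov}_n(P_n)>k$,
\begin{equation}\label{eq:growth}
\sum_{i<n}|P_i|\le d_n\qquad\text{and}\qquad \mathrm{cov}_n(P_n)>2^n .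
\end{equation}
The blocks are nonempty, so $X=\bigcup_nP_n$ is countably infinite. To $A\subseteq X$ we attach the sequence
\[
c(A)=\bigl(\mathrm{cov}_n(A\cap P_n)\bigr)_{n\in\omega}\in\omega^\omega ,
\]
and we add and compare sequences coordinatewise. Then $c(A)\le c(A')$ for $A\subseteq A'$, and $c(A\cup A')\le c(A)+c(A')$. Let $\mathbf{1}$ be the constant sequence $1$. We call $A$ \emph{thin} if $c(A)\le\mathbf{1}$, that is, if every trace $A\cap P_n$ lies in a single member of $\mathcal{F}_n$.

The proof of rigidity does not depend on which growth rates of $c(A)$ count as small, so we leave this choice open. Call $S\subseteq\omega^\omega$ \emph{admissible} if it is closed under sums and under passing to smaller sequences, $\mathbf{1}\in S$, and $c(X)\notin S$. An admissible set contains all bounded sequences, since each of them lies below a finite sum $\mathbf{1}+\dots+\mathbf{1}$. Put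
\[
\mathcal{I}_S=\{A\subseteq X: c(A)\in S\}.
\]
This is an ideal on $X$ that contains all thin sets. It is closed under subsets and finite unions by the two inequalities for $c$; a finite set $A$ belongs to it because $c(A)$ is bounded by $|A|$; and $X\notin\mathcal{I}_S$ because $c(X)\notin S$.

We use two admissible sets,
\[
S_b=\Bigl\{x\in\omega^\omega:\sup_nx_n<\infty\Bigr\},\qquad S_1=\Bigl\{x\in\omega^\omega:\sum_n2^{-n}x_n<\infty\Bigr\}.
\]
Both are closed under sums and smaller sequences and contain $\mathbf{1}$. By \eqref{eq:growth}, for every infinite $T\subseteq\omega$ the numbers $\mathrm{cov}_n(P_n)$, $n\in T$, are unbounded and $\sum_{n\in T}2^{-n}\mathrm{cov}_n(P_n)\ge\sum_{n\in T}1=\infty$. Hence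
\begin{equation}\label{eq:positive}
\bigcup_{n\in T}P_n\notin\mathcal{I}_{S_b}\cup\mathcal{I}_{S_1}\qquad\text{for every infinite } T\subseteq\omega ,
\end{equation}
and the case $T=\omega$ shows that $S_b$ and $S_1$ are admissible.

\begin{lemma}\label{lem:complexity}
The ideal $\mathcal{I}_{S_b}$ is $F_\sigma$, and $\mathcal{I}_{S_1}$ is an $F_\sigma$ P-ideal.
\end{lemma}

\begin{proof}
The function $A\mapsto\mathrm{cov}_n(A\cap P_n)$ depends only on the trace of $A$ on a finite set, so it is continuous and the sets $\{A:\mathrm{cov}_n(A\cap P_n)\le m\}$ are clopen. Hence
\[
\mathcal{I}_{S_b}=\bigcup_m\bigcap_n\{A:\mathrm{cov}_n(A\cap P_n)\le m\}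
\]
is a countable union of closed sets.

Let $\varphi(A)=\sum_n2^{-n}\mathrm{cov}_n(A\cap P_n)$, so that $\mathcal{I}_{S_1}=\bigcup_m\{A:\varphi(A)\le m\}$. We have $\varphi(A)\le m$ if and only if every partial sum is at most $m$, and the partial sums are continuous. So each set $\{A:\varphi(A)\le m\}$ is closed, and $\mathcal{I}_{S_1}$ is $F_\sigma$.

Let $A_j\in\mathcal{I}_{S_1}$ for $j\in\omega$. The series $\varphi(A_j)$ converges, so there is $n_j$ such that $A'_j=A_j\setminus\bigcup_{n<n_j}P_n$ has $\varphi(A_j')\le2^{-j}$. Let $A=\bigcup_jA'_j$. Each $A\cap P_n$ is finite and therefore the union of finitely many of the sets $A'_j\cap P_n$, which gives $\mathrm{cov}_n(A\cap P_n)\le\sum_j\mathrm{cov}_n(A'_j\cap P_n)$. Multiplying by $2^{-n}$ and summing over $n$ we get $\varphi(A)\le\sum_j2^{-j}=2$. So $A\in\mathcal{I}_{S_1}$, and $A_j\setminus A\subseteq\bigcup_{n<n_j}P_n$ is finite.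
\end{proof}

\begin{remark}
The second ideal is needed for the P-ideal case, since $\mathcal{I}_{S_b}$ is not a P-ideal. Adding a point raises $\mathrm{cov}_n$ by at most $1$, so there are sets $A_j\in\mathcal{I}_{S_b}$ with $\mathrm{cov}_n(A_j\cap P_n)=\min\{j,\mathrm{cov}_n(P_n)\}$ for all $n$. If $A_j\setminus A$ is finite for every $j$, then for every $j$ we have $\mathrm{cov}_n(A\cap P_n)\ge j$ for all large $n$, and $A\notin\mathcal{I}_{S_b}$.
\end{remark}

\section{Rigidity and the proofs of the theorems}\label{sec:proof}

\begin{proposition}\label{prop:rigid}
For every admissible $S$ the ideal $\mathcal{I}_S$ is rigid.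
\end{proposition}

\begin{proof}
Write $\mathcal{I}=\mathcal{I}_S$ and let $g$ be a nonsingular injection. By Lemma~\ref{lem:colors}, $D_g=D_0\cup D_1\cup D_2$ with $g[D_i]\cap D_i=\emptyset$, and the restriction of $g$ to $D_i$ is nonsingular. It suffices to show that each $D_i$ is small. So we may assume that $g\colon B\to X$ is a nonsingular injection with $g[B]\cap B=\emptyset$, and we must show $B\in\mathcal{I}$. Split $B=B^-\cup B^+\cup B^0$ by putting a point $b\in B\cap P_n$ with $g(b)\in P_j$ into $B^-$, $B^+$ or $B^0$ according to whether $j<n$, $j>n$ or $j=n$.

\emph{Points moved to earlier blocks.} The injection $g$ maps $B^-\cap P_n$ into $\bigcup_{i<n}P_i$, so $|B^-\cap P_n|\le\sum_{i<n}|P_i|\le d_n$ by \eqref{eq:growth}. By (a) the set $B^-$ is thin, hence small.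

\emph{Points moved to later blocks.} Here the domain need not have few points in each block, but the image does. Every point of $g[B^+]\cap P_j$ is the image of a point of $\bigcup_{i<j}P_i$, so $|g[B^+]\cap P_j|\le d_j$. By (a) the set $g[B^+]$ is thin, hence small, and nonsingularity gives $B^+\subseteq g^{-1}[g[B^+]]\in\mathcal{I}$.

\emph{Points moved within their block.} Let $B_n=B^0\cap P_n$. The map $g$ sends $B_n$ injectively into $P_n$, and $g[B_n]\cap B_n=\emptyset$. Property (c), applied to the restriction of $g$ to $B_n$, gives $F_n\in\mathcal{F}_n$ with
\[
\mathrm{cov}_n(B_n)\le3\,\mathrm{cov}_n\bigl(g^{-1}[F_n]\cap B_n\bigr)+1 .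
\]
Let $Z=\bigcup_nF_n$. Then $Z\cap P_n=F_n$, so $Z$ is thin, hence small, and $W=g^{-1}[Z]$ is small by nonsingularity. Since $g^{-1}[F_n]\cap B_n\subseteq W\cap P_n$, the last inequality yields
\[
c(B^0)\le c(W)+c(W)+c(W)+\mathbf{1}.
\]
The right side is in $S$, because $c(W)\in S$, $\mathbf{1}\in S$ and $S$ is closed under sums. So $c(B^0)\in S$ and $B^0\in\mathcal{I}$.
\end{proof}

\begin{remark}
Nonsingularity is applied only to the thin sets $g[B^+]$ and $Z$. Property (c) is used only for $B^0$, and property (b) only to make $\mathcal{I}_S$ proper. The inequality $\sum_{i<n}|P_i|\le d_n$ is used for $B^-$ and $B^+$, and it cannot be omitted. Insert after each block $P_n$ a disjoint copy $P'_n$ with a copy of $\mathcal{F}_n$, and consider the ideal of sets with bounded covering numbers on all these blocks. Each block still satisfies (a) with $d_n$, has covering number above $2^n$, and satisfies (c). But $\bigcup_nP_n$ and $\bigcup_nP'_n$ are disjoint positive sets with isomorphic restrictions, so $(C1)$ fails.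
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ideal $\mathcal{I}_{S_b}$ is $F_\sigma$ by Lemma~\ref{lem:complexity} and rigid by Proposition~\ref{prop:rigid}, so it satisfies $(C1)$ by Proposition~\ref{prop:equiv}. A bijection between $X$ and $\omega$ carries it to $\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal{I}=\mathcal{I}_{S_b}$ or $\mathcal{I}=\mathcal{I}_{S_1}$, and identify $X$ with $\omega$. By Lemma~\ref{lem:complexity} both ideals are $F_\sigma$ and the second is a P-ideal. Property (1) is Proposition~\ref{prop:rigid}. Property (2) is Proposition~\ref{prop:two}, since an injection $g\colon B\to A$ is nonsingular exactly when $g^{-1}[Z]\in\mathcal{I}$ for all $Z\in\mathcal{I}|A$.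

For (3) we need many positive sets with small pairwise intersections, and unions of blocks provide them. Let $\mathcal{T}$ be a family of $2^{\aleph_0}$ infinite subsets of $\omega$, any two of which have a finite intersection. (Identify $\omega$ with the set of finite $0$--$1$ sequences and take, for each $x\in2^\omega$, the set of initial segments of $x$.) For $T\in\mathcal{T}$ let $X_T=\bigcup_{n\in T}P_n$ and $\mathcal{I}_T=\mathcal{I}|X_T$. By \eqref{eq:positive} the set $X_T$ is positive, so $\mathcal{I}_T$ is an ideal on $X_T$.

The space $\mathcal{P}(X_T)$ is a closed subspace of $\mathcal{P}(X)$ and $\mathcal{I}_T=\mathcal{I}\cap\mathcal{P}(X_T)$, so $\mathcal{I}_T$ is $F_\sigma$. If $\mathcal{I}$ is a P-ideal and $A_j\in\mathcal{I}_T$, take $A\in\mathcal{I}$ with all $A_j\setminus A$ finite; then $A\cap X_T\in\mathcal{I}_T$ has the same property, so $\mathcal{I}_T$ is a P-ideal. For $A,B\subseteq X_T$ we have $\mathcal{I}_T|A=\mathcal{I}|A$ and $\mathcal{I}_T|B=\mathcal{I}|B$, and $A\triangle B\in\mathcal{I}_T$ if and only if $A\triangle B\in\mathcal{I}$. So $\mathcal{I}_T$ inherits $(C1)$ from $\mathcal{I}$.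

Finally let $T\ne T'$ in $\mathcal{T}$, and let $A\subseteq X_T$ and $B\subseteq X_{T'}$ be positive. The set $A\cap B\subseteq\bigcup_{n\in T\cap T'}P_n$ is finite, so $A\setminus B$ is positive and $A\triangle B\notin\mathcal{I}$. By $(C1)$ for $\mathcal{I}$ we get $\mathcal{I}_T|A=\mathcal{I}|A\not\cong\mathcal{I}|B=\mathcal{I}_{T'}|B$.
\end{proof}

\section{No ideal is $G_\delta$}\label{sec:Gdelta}

\begin{proposition}\label{prop:Gdelta}
No ideal on $\omega$ is $G_\delta$. In particular, no ideal on $\omega$ is closed or open.
\end{proposition}

\begin{proof}
Let $\mathcal{I}$ be an ideal on $\omega$. Every basic open set contains a finite subset of $\omega$, so $\mathcal{I}$ is dense in $2^\omega$. The homeomorphism $A\mapsto\omega\setminus A$ carries $\mathcal{I}$ onto the dual filter $\mathcal{I}^*=\{\omega\setminus A: A\in\mathcal{I}\}$. The sets $\mathcal{I}$ and $\mathcal{I}^*$ are disjoint, since $A\in\mathcal{I}$ and $\omega\setminus A\in\mathcal{I}$ would give $\omega\in\mathcal{I}$. If $\mathcal{I}$ were $G_\delta$, then $\mathcal{I}$ and $\mathcal{I}^*$ would be two disjoint dense $G_\delta$ sets. By the Baire category theorem, a countable intersection of dense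 open subsets of $2^\omega$ is dense, so two dense $G_\delta$ sets meet. The last statement follows because open sets and, in a metrizable space, closed sets are $G_\delta$.
\end{proof}

In the Borel hierarchy the open and the closed sets come first, followed by the $F_\sigma$ and the $G_\delta$ sets. By Proposition~\ref{prop:Gdelta} the class $F_\sigma$ is the only one of these four that contains ideals, so the ideals of Theorems~\ref{thm:A} and~\ref{thm:B} have the lowest Borel complexity that any ideal can have.

\begin{thebibliography}{1}
\bibitem{KT} Adam Kwela and Jacek Tryba, \emph{Homogeneous ideals on countable sets}, arXiv:1607.05610 (2016).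
\end{thebibliography}
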